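# A homeomorphism with integrable distributional adjugate whose inverse is not of bounded variation

## Homogeneous BV and the distributional adjugate

A domain is a connected open set. The problem below comes from Stanislav Hencl, Aapo Kauranen, Jan Malý, "On distributional adjugate and derivative of the inverse", arXiv:1904.04574 (2019). We first fix the vocabulary.

**Finite measures as distributions.** Let $U\subset\mathbb R^d$ be open. By the Riesz representation theorem, a distribution $u$ on $U$ is given by a finite signed Radon measure if and only if there is a constant $M$ with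
$$|\langle u,\varphi\rangle|\le M\|\varphi\|_\infty\qquad\text{for all }\varphi\in C_c^\infty(U),$$
and the smallest such $M$ is the total variation $|u|(U)$. We write $\mathcal M(\Omega,\mathbb R^{3\times3})$ for the finite $\mathbb R^{3\times 3}$-valued Radon measures on $\Omega$.

Example. A function $g\in L^1(U)$ is the measure $g\,dx$, of total variation $\int_U|g|$. On the line, $\delta_0$ is a measure of total variation $1$, but $\delta_0'$ is not a measure. Indeed, take $\eta\in C_c^\infty(\mathbb R)$ with $\eta'(0)=1$ and put $\varphi_m(x)=\frac1m\eta(mx)$. Then $\|\varphi_m\|_\infty\to0$ while $\langle\delta_0',\varphi_m\rangle=-1$ for every $m$. The point to remember for later is that a distribution sees the derivatives of its test function, and a measure sees only its size.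

**Mollification.** Let $F\subset U$ be compact, and let $u_\varepsilon$ be a standard mollification of $u$ with $\varepsilon<\operatorname{dist}(F,\partial U)$. If $u$ is a finite measure on $U$, then $\int_F|u_\varepsilon|\le|u|(U)$. If $u$ is a continuous function, then $u_\varepsilon\to u$ uniformly on $F$. If $\nabla u\in L^1_{\rm loc}(U)$, then $\nabla u_\varepsilon\to\nabla u$ in $L^1(F)$.

**Lipschitz functions.** A Lipschitz function is differentiable almost everywhere (Rademacher), and its pointwise gradient is bounded and equals its distributional gradient.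

**Definition 1 (homogeneous BV).** $\dot{BV}(\Omega,\mathbb R^3)$ is the class of all $f\in BV_{\rm loc}(\Omega,\mathbb R^3)$ for which the total variation of $Df$ on $\Omega$ is finite. Global integrability of $f$ is not required.

Example. A nonzero constant on $\Omega=\mathbb R^3$ lies in $\dot{BV}$ although it is not integrable. On $\mathbb R^3$ the identity does not lie in $\dot{BV}$, since $Df=I$ has infinite mass.

Example (Cantor stretch). Let $c:[0,1]\to[0,1]$ be the Cantor function, $g(t)=t+c(t)$, and $f(x)=(g(x_1),x_2,x_3)$ on $(0,1)^3$. Since $g$ is continuous and strictly increasing, $f$ is a homeomorphism onto $(0,2)\times(0,1)^2$. It lies in $\dot{BV}$ because $D_1f_1$ is a finite measure. It is not a Sobolev map, since $Dc$ is concentrated on a null set. Because $g(t')-g(t)\ge t'-t$ for $t<t'$, the inverse $g^{-1}$ is $1$-Lipschitz. So $f^{-1}(y)=(g^{-1}(y_1),y_2,y_3)$ is Lipschitz and also lies in $\dot{BV}$.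

Recall that the classical adjugate of a $3\times3$ matrix $A$ has $(i,j)$ entry $(-1)^{i+j}$ times the minor obtained by deleting row $j$ and column $i$, and that $A\operatorname{adj}A=I\det A$. For $A=Df$ the rows are the components and the columns are the derivatives. If $f$ is smooth, each minor is a divergence, because the second derivatives cancel:
$$\partial_pf_k\,\partial_qf_l-\partial_qf_k\,\partial_pf_l=\partial_p(f_k\,\partial_qf_l)-\partial_q(f_k\,\partial_pf_l).\tag{1}$$
The right side makes sense under far weaker hypotheses than the left.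

**Definition 2 (distributional adjugate).** Let $f\in\dot{BV}(\Omega,\mathbb R^3)$ be a homeomorphism. Each $f_k$ is continuous and each $D_qf_l$ is a Radon measure, so $f_kD_qf_l$ is a Radon measure. For $i,j\in\{1,2,3\}$ let $k<l$ with $\{k,l\}=\{1,2,3\}\setminus\{j\}$ and $p<q$ with $\{p,q\}=\{1,2,3\}\setminus\{i\}$. For $\varphi\in C_c^\infty(\Omega)$ put
$$\langle(\operatorname{adj}_{\mathcal D}Df)_{ij},\varphi\rangle=(-1)^{i+j}\Big(-\int_\Omega\partial_p\varphi\,f_k\,dD_qf_l+\int_\Omega\partial_q\varphi\,f_k\,dD_pf_l\Big).\tag{2}$$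

By (1) this is the classical adjugate when $f$ is smooth. In general the nine entries are only distributions.

Example. For the Cantor stretch, let us write out $j=2$, so $(k,l)=(1,3)$, $f_1=g(x_1)$ and $f_3=x_3$. For $i=2$, $(p,q)=(1,3)$, the entry is $\partial_1(g\cdot1)-\partial_3(g\cdot 0)=Dg$. For $i=1$, $(p,q)=(2,3)$, it is $-[\partial_2(g\cdot 1)-\partial_3(g\cdot 0)]=0$. For $i=3$, $(p,q)=(1,2)$, it is $0$, because $\partial_1x_3=\partial_2x_3=0$. The columns $j=1$ and $j=3$ are computed in the same way, and $\operatorname{adj}_{\mathcal D}Df=\operatorname{diag}(1,Dg,Dg)$. This is a matrix of finite measures and not of functions.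

We can now ask whether the distributional adjugate decides when the inverse has bounded variation.

**Conjecture.** Let $\Omega\subset\mathbb R^3$ be a domain and let $f\in\dot{BV}(\Omega,\mathbb R^3)$ be a homeomorphism. Then $f^{-1}\in\dot{BV}(f(\Omega),\mathbb R^3)$ if and only if $\operatorname{adj}_{\mathcal D}Df\in\mathcal M(\Omega,\mathbb R^{3\times3})$.

The conjecture is false: the implication from the adjugate to the inverse fails. The reverse implication is not needed to disprove the equivalence, and these notes say nothing about it.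

**Theorem.** Let $\Omega=(0,1)^2\times(-12,12)$. There is a homeomorphism $f$ of $\Omega$ onto a bounded domain $f(\Omega)\subset\mathbb R^3$, extending to a homeomorphism of $\overline\Omega$ onto its image, such that

1. $f\in W^{1,p}(\Omega,\mathbb R^3)$ for all $1\le p<2$; in particular $f\in\dot{BV}(\Omega,\mathbb R^3)$;
2. $\operatorname{adj}_{\mathcal D}Df\in L^1(\Omega,\mathbb R^{3\times3})\subset\mathcal M(\Omega,\mathbb R^{3\times3})$;
3. $f^{-1}\notin\dot{BV}(f(\Omega),\mathbb R^3)$; in fact $f^{-1}\notin BV_{\rm loc}(f(\Omega),\mathbb R^3)$.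

## Diffeomorphisms and vertical shears by hand

**Diffeomorphisms.** Suppose $f$ is a smooth diffeomorphism. Then $Df^{-1}(f(x))=(Df(x))^{-1}=\operatorname{adj}Df(x)/\det Df(x)$, and the change of variables $y=f(x)$ gives
$$\int_{f(\Omega)}|Df^{-1}|\,dy=\int_\Omega\frac{|\operatorname{adj}Df|}{|\det Df|}\,|\det Df|\,dx=\int_\Omega|\operatorname{adj}Df|\,dx .$$
So in the smooth case the conjecture holds, with equality of the two quantities. The Cantor stretch is also consistent with it.

**Shears.** We look for the simplest family in which something nontrivial can happen. Let $V,w$ be bounded continuous functions on $(0,1)^2$ that belong to $W^{1,1}((0,1)^2)$, with $V(t,\cdot)$ a strictly increasing bijection of $(0,1)$ onto a fixed bounded interval $(\alpha,\beta)$. On $\Omega=(0,1)^2\times I$, with $I$ a bounded open interval, put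
$$f(x)=\big(x_1,\;V(x_1,x_2),\;x_3+w(x_1,x_2)\big).\tag{3}$$
Let $P(t,s)=(t,V(t,s))$, let $S(t,\cdot)=V(t,\cdot)^{-1}$, so $P^{-1}(t,y)=(t,S(t,y))$, and define $B$ by $w=B\circ P$. Solving $f(x)=y$ one coordinate at a time gives
$$f^{-1}(y)=\big(y_1,\;S(y_1,y_2),\;y_3-B(y_1,y_2)\big).\tag{4}$$

All nine entries of the adjugate can be computed. We use only that $V,w$ do not depend on $x_3$ and that distributional derivatives commute.

* $j=1$, $(k,l)=(2,3)$.
 * $i=1$, $(p,q)=(2,3)$: $\partial_2(V\cdot1)-\partial_3(V\partial_2w)=\partial_2V$.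
 * $i=2$, $(p,q)=(1,3)$: $-[\partial_1(V\cdot1)-\partial_3(V\partial_1w)]=-\partial_1V$.
 * $i=3$, $(p,q)=(1,2)$: $u:=\partial_1(V\partial_2w)-\partial_2(V\partial_1w)$.
* $j=2$, $(k,l)=(1,3)$.
 * $i=1$: $-[\partial_2(x_1)-\partial_3(x_1\partial_2w)]=0$.
 * $i=2$: $\partial_1(x_1)-\partial_3(x_1\partial_1w)=1$.
 * $i=3$: $-[\partial_1(x_1\partial_2w)-\partial_2(x_1\partial_1w)]=-[\partial_2w+x_1\partial_1\partial_2w-x_1\partial_2\partial_1w]=-\partial_2w$.
* $j=3$, $(k,l)=(1,2)$.
 * $i=1$: $\partial_2(x_1\partial_3V)-\partial_3(x_1\partial_2V)=0$.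
 * $i=2$: $-[\partial_1(x_1\partial_3V)-\partial_3(x_1\partial_1V)]=0$.
 * $i=3$: $\partial_1(x_1\partial_2V)-\partial_2(x_1\partial_1V)=\partial_2V$.

Hence
$$\operatorname{adj}_{\mathcal D}Df=\begin{pmatrix}\partial_2V&0&0\\-\partial_1V&1&0\\u&-\partial_2w&\partial_2V\end{pmatrix},\qquad u=\partial_1(V\partial_2w)-\partial_2(V\partial_1w).\tag{5}$$
Eight entries are automatically integrable, so the adjugate is a measure exactly when $u$ is. On the other side, (4) contains $B$.

Take first $V(t,s)=s$. Then $B=w$ and $u=x_2\partial_1\partial_2w-\partial_1w-x_2\partial_2\partial_1w=-\partial_1w$. Both $u$ and $f^{-1}$ are fine.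

Take next $P$ bi-Lipschitz. Then $S$ is Lipschitz, and $B=w\circ P^{-1}$ is a $W^{1,1}$ function composed with a bi-Lipschitz map, hence in $W^{1,1}$. So $f^{-1}\in\dot{BV}$. A counterexample of the form (3) must therefore have $P$ far from bi-Lipschitz.

## Why testing with $\zeta\circ P$ does not prove the implication

Suppose that $u$ is a measure and that we want to bound $D_1B$. If $V$ and $B$ are smooth with $\partial_2V>0$, then $\partial_1w=(\partial_tB)\circ P+(\partial_yB)\circ P\,\partial_1V$ and $\partial_2w=(\partial_yB)\circ P\,\partial_2V$. The $\partial_yB$ terms cancel in $\partial_1V\partial_2w-\partial_2V\partial_1w$, and so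
$$u=-\partial_2V\,(\partial_tB)\circ P,\qquad\langle u,\varphi\rangle=-\iint\varphi\big(t,S(t,y)\big)\,\partial_tB(t,y)\,dy\,dt .\tag{6}$$
This suggests the natural proof. Given a test function $\zeta$ in the $y$ variables, use $\varphi=\zeta\circ P$. It is continuous with compact support and has the same sup norm as $\zeta$, and a measure can be integrated against it. Formula (6) becomes $\int\zeta\circ P\,du=-\iint\zeta\,\partial_tB=\iint B\,\partial_t\zeta$, whence $|\iint B\,\partial_t\zeta|\le|u|\,\|\zeta\|_\infty$, which is what we want.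

For nonsmooth $V$ the argument stops at the first equality. The distribution $u$ is defined by
$$\langle u,\varphi\rangle=-\int\partial_1\varphi\,V\,\partial_2w+\int\partial_2\varphi\,V\,\partial_1w .$$
With $\varphi=\zeta\circ P$ one has $\partial_1\varphi=(\partial_t\zeta)\circ P+(\partial_y\zeta)\circ P\,\partial_1V$ and $\partial_2\varphi=(\partial_y\zeta)\circ P\,\partial_2V$. So the right side contains the products $\partial_1V\,\partial_2w$ and $\partial_2V\,\partial_1w$. If the gradients are only in $L^p$ with $p<2$, nothing makes these products integrable. Approximating $V,B$ by smooth $V_n,B_n$ does not help: in (6) the test function $\varphi$ has to stay fixed as $n\to\infty$, while $\zeta\circ P_n$ has $s$-derivative $(\partial_y\zeta)\circ P_n\,\partial_sV_n$, which may blow up.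

Formula (6) also shows how to exploit this. The quantity $\partial_tB$ is tested in $y$ against $\varphi(t,S(t,y))$, where $\varphi$ is smooth and fixed. If $S(t,\cdot)$ squeezes a $y$-interval into an extremely short $s$-interval, then $\varphi(t,S(t,y))$ is almost constant on that $y$-interval, and a piece of $\partial_tB$ with mean zero there becomes nearly invisible.

Let us put numbers on this. Let $b$ be a profile supported in $[0,3]$ with $\int b=0$ and $\|b\|_{L^1}=\frac32$. On a time interval $T$ of length $\tau$, let $B(t,\cdot)$ change affinely in $t$ by a total of $h\,b((y-a)/r)$, while $S(t,\cdot)$ sends $[a,a+3r]$ into an interval of length $\eta$ that contains $s_0$. Subtracting $\varphi(t,s_0)$ in the inner integral, we see that the contribution of $T$ to (6) is at most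
$$\tau\cdot\frac h\tau\cdot\tfrac32\,r\cdot\eta\,\|\partial_2\varphi\|_\infty=\tfrac32\,h\,r\,\eta\,\|\partial_2\varphi\|_\infty,$$
and that its contribution to $\iint|\partial_tB|$ is $\frac32hr$, independent of $\eta$. With $N$ such pieces we want $Nhr\to\infty$ and $Nhr\eta\to0$. Continuity of the limit $B$ suggests $h\to0$ together with net changes that do not accumulate.

This leads to the following plan. Start from one ramp that takes $B$ from $0$ to $b$. Replace it by eight successive ramps, each a copy of $b$ with half the height and half the width, which together have the same net effect. Then replace each of those by eight, and so on. In generation $n$ we have $N=8^n$ and $h=r=2^{-n}$, so $Nhr=2^n\to\infty$. The squeezing factor $\eta=\Delta_n$ is ours to choose and will be tiny. While a ramp is active, $V$ squeezes the corresponding $y$-interval.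

## Eight half-size copies of a mean-zero profile

**Step 1. A refinable profile.** The purpose is to find a mean-zero $b$ that is exactly a sum of eight half-size copies of itself. Let
$$\Lambda(y)=\max(0,1-|y|),\qquad b(y)=\Lambda(y-1)-\Lambda(y-2).$$
Then $b$ is supported in $[0,3]$ and is affine between the values $b(0)=0$, $b(1)=1$, $b(2)=-1$, $b(3)=0$. It consists of a triangle of base $\frac32$ and height $1$ followed by its negative, so
$$\int b=0,\qquad\|b\|_{L^1}=\tfrac32,\qquad|b|\le1,\qquad|b'|\le2.$$
Put $L_k(y)=\Lambda(2y-k)$. The hat function satisfies $\Lambda(y)=\frac12\Lambda(2y+1)+\Lambda(2y)+\frac12\Lambda(2y-1)$ (both sides are affine between half-integers and agree there). Hence $\Lambda(y-1)=\frac12L_1+L_2+\frac12L_3$ and $\Lambda(y-2)=\frac12L_3+L_4+\frac12L_5$, so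
$$b=\tfrac12L_1+L_2-L_4-\tfrac12L_5 .$$
On the other hand $b(2y-k)=L_{k+1}-L_{k+2}$, and
$$\tfrac12\big[(L_1-L_2)+3(L_2-L_3)+3(L_3-L_4)+(L_4-L_5)\big]=\tfrac12L_1+L_2-L_4-\tfrac12L_5 .$$
Therefore
$$b(y)=\tfrac12\big[b(2y)+3b(2y-1)+3b(2y-2)+b(2y-3)\big]=\tfrac12\sum_{j=1}^8b(2y-k_j),\quad(k_j)_{j=1}^8=(0,1,1,1,2,2,2,3).\tag{7}$$
The coefficients $\frac32$ are split into three copies of $\frac12$ so that every piece has half the height of $b$.

Look at the partial sums to see where variation is gained. After four pieces we have reached $\frac12[b(2y)+3b(2y-1)]=\frac12L_1+L_2-\frac32L_3$, which equals $-\frac32$ at $y=\frac32$, where $b(\frac32)=0$. The remaining pieces cancel this excursion. The $L^1$ norms of the eight pieces add up to $8\cdot\frac12\cdot\frac12\cdot\frac32=3$, twice $\|b\|_{L^1}$.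

**Step 2. Nested windows.** The purpose is to record where the copies live. Let
$$K=[-1,4],\qquad A_j(y)=\frac{y+k_j}2,\qquad A_j^{-1}(y)=2y-k_j .$$
So $b(2y-k_j)=b(A_j^{-1}y)$ is supported in $A_j([0,3])=[\frac{k_j}2,\frac{k_j+3}2]\subset[0,3]$. Moreover
$$A_j(K)=\Big[\frac{k_j-1}2,\frac{k_j+4}2\Big]\subset\big[-\tfrac12,\tfrac72\big]\subset K .$$
We use $K$ and not $[0,3]$ as the window to be squeezed because $A_j(K)$ leaves a gap of length at least $\frac12$ on each side inside $K$. For $[0,3]$ the gap is zero when $k_j=0$ or $k_j=3$.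

**Step 3. One generation of squeezing.** The purpose is to build a map $v_\delta$ that squeezes $A_j(K)$ during the $j$-th time slot, and a path $\beta_\delta$ from $0$ to $b$ that performs the $j$-th ramp in that slot. Fix $0<\delta\le\frac1{32}$ and let
$$T_j^\delta=\big[\tfrac j9,\tfrac j9+\delta\big]\ (1\le j\le8),\qquad X^\delta=\big[\tfrac12-\tfrac\delta2,\tfrac12+\tfrac\delta2\big].$$
Let $\theta_j$ be the continuous function equal to $1$ on $T_j^\delta$, equal to $0$ outside $(\frac j9-\frac1{32},\frac j9+\delta+\frac1{32})$, and affine in between. These intervals have length $\delta+\frac1{16}\le\frac3{32}<\frac19$, so the supports of the $\theta_j$ are disjoint; they lie in $(0,1)$, since $\frac19>\frac1{32}$ and $\frac89+\frac1{16}<1$.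

Let $\ell_0(s)=-1+5s$, the affine bijection $[0,1]\to K$. Let $\ell_j:[0,1]\to K$ be the increasing homeomorphism that maps $X^\delta$ affinely onto $A_j(K)$ and is affine on each component of $[0,1]\setminus X^\delta$. Since $A_j(K)$ has length $\frac52$, the slope of $\ell_j$ on $X^\delta$ is $\frac5{2\delta}\ge80$. The two outer components have length $\frac{1-\delta}2\in[\frac{31}{64},\frac12]$ and are mapped onto intervals of lengths $\frac{1+k_j}2,\frac{4-k_j}2\in[\frac12,2]$. So the outer slopes lie in $[1,5]$. Define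
$$v_\delta(t,s)=\Big(1-\sum_j\theta_j(t)\Big)\ell_0(s)+\sum_j\theta_j(t)\,\ell_j(s),\qquad\beta_\delta(t,y)=\tfrac12\sum_{j=1}^8\lambda_j(t)\,b(2y-k_j),$$
where $\lambda_j(t)=\min\{1,\max\{0,(t-\frac j9)/\delta\}\}$.

The properties of $v_\delta$ are these.

* For each $t$, $v_\delta(t,\cdot)$ is a convex combination of $\ell_0$ and the $\ell_j$. So it is a continuous, piecewise affine, increasing bijection $[0,1]\to K$ with all slopes $\ge1$. Also $v_\delta(0,\cdot)=v_\delta(1,\cdot)=\ell_0$.
* On $T_j^\delta\times X^\delta$ we have $v_\delta(t,s)=\ell_j(s)=A_j\big(\ell_0((s-\frac12)/\delta+\frac12)\big)$, since both sides are the increasing affine bijection $X^\delta\to A_j(K)$.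
* At each $t$ at most one $\theta_j$ varies, with slope $\pm32$, and $|\ell_j-\ell_0|\le5$. So $|\partial_tv_\delta|\le160\le5/\delta$. Also $|\partial_sv_\delta|\le\max(5,\frac5{2\delta})=\frac5{2\delta}$. Hence $v_\delta$ is Lipschitz and $|\nabla v_\delta|\le8/\delta$ almost everywhere.

The properties of $\beta_\delta$ are these.

* $\beta_\delta(0,\cdot)=0$, and $\beta_\delta(1,\cdot)=b$ by (7).
* $|\beta_\delta|\le\frac12\cdot8=4$ and $|\partial_y\beta_\delta|\le\frac12\cdot8\cdot2\cdot2=16$. Each $\lambda_j$ varies only on $T_j^\delta$ and these are disjoint, so $|\partial_t\beta_\delta|\le\frac1{2\delta}$. Thus $\beta_\delta$ is Lipschitz.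
* $\beta_\delta$ is locally constant in $t$ off $\bigcup_jT_j^\delta$, and $\beta_\delta(t,y)=0$ for $y\notin[0,3]$ by Step 2.

## Iterating the squeeze along eight-ary words

**Step 4. Scales and cells.** The purpose is to set up the geometry of all generations at once. Let
$$\delta_n=\frac1{31+n}\ (n\ge1),\qquad\Delta_n=\delta_1\cdots\delta_n=\frac{31!}{(31+n)!},\qquad\Delta_0=1,$$
so that $\Delta_n\le32^{-n}$. Let
$$X_n=\big[\tfrac12-\tfrac{\Delta_n}2,\tfrac12+\tfrac{\Delta_n}2\big],\qquad\sigma_n(s)=\frac{s-\frac12}{\Delta_n}+\frac12 .$$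
Then $\sigma_n:X_n\to[0,1]$ is the increasing affine bijection, $\sigma_n(X_{n+1})=X^{\delta_{n+1}}$, and $\sigma_{n+1}=(\sigma_n-\frac12)/\delta_{n+1}+\frac12$.

For a word $J=(j_1,\dots,j_n)\in\{1,\dots,8\}^n$ write $|J|=n$ and $A_J=A_{j_1}\circ\dots\circ A_{j_n}$, an affine map of slope $2^{-n}$. Thus $A_{Jj}=A_J\circ A_j$. Let $T_\emptyset=[0,1]$. If $\tau_J:T_J\to[0,1]$ is the increasing affine bijection, let $T_{Jj}=\tau_J^{-1}(T_j^{\delta_{n+1}})$. Then $|T_J|=\Delta_n$, the $T_J$ with $|J|=n$ are disjoint, $T_{Jj}\subset\operatorname{int}T_J$, and $\tau_{Jj}=(\tau_J-\frac j9)/\delta_{n+1}$. Put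
$$R_J=T_J\times X_n,\qquad C_n=\bigcup_{|J|=n}R_J .$$
The $C_n$ are closed and decreasing, and $|C_n|=8^n\Delta_n^2$.

**Step 5. The recursion.** The purpose is to define approximations $V_n,B_n$ by inserting one generation inside each cell. Let $V_0(t,s)=\ell_0(s)$ and $B_0(t,y)=t\,b(y)$. For $n\ge0$ set
$$V_{n+1}=A_J\big(v_{\delta_{n+1}}(\tau_J(t),\sigma_n(s))\big)\ \text{ on }R_J,\ |J|=n,\qquad V_{n+1}=V_n\ \text{ off }C_n,$$
$$B_{n+1}(t,y)=B_n(t,y)+2^{-n}\big[\beta_{\delta_{n+1}}(\tau_J(t),A_J^{-1}y)-\tau_J(t)\,b(A_J^{-1}y)\big]\quad(t\in T_J,\ |J|=n,\ y\in\mathbb R),$$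
and $B_{n+1}(t,\cdot)=B_n(t,\cdot)$ for $t\notin\bigcup_{|J|=n}T_J$. In words, the single ramp $\tau_J b(A_J^{-1}y)$ is replaced by the eight-step path $\beta$ with the same endpoints. In generation one, $B_1=\beta_{\delta_1}$, and $\iint|\partial_tB_1|=8\cdot\frac12\cdot\frac34=3$, while $\iint|\partial_tB_0|=\frac32$.

We use the following elementary remark twice. If a function is Lipschitz on each of finitely many disjoint closed rectangles (or strips), vanishes on their boundaries, and is $0$ elsewhere, then it is Lipschitz. Indeed, if $x$ lies in one of the sets and $x'$ does not lie in the same set, the segment from $x$ to $x'$ leaves that set at a boundary point, where the function is $0$. If $x'$ lies in another of the sets, the segment enters that one for the last time at a boundary point, where the function is also $0$. Compare $x$ with the first point and $x'$ with the second.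

**Step 6. Properties of $V_n$.** The purpose is to know $V_n$ exactly on the cells and to keep monotonicity with slope at least $1$.

**(A)** On $R_J$, $|J|=n$, we have $V_n=A_J(\ell_0(\sigma_n(s)))$. $V_n$ is Lipschitz on $[0,1]^2$. Each $V_n(t,\cdot)$ is piecewise affine with all slopes $\ge1$, and $V_n(t,0)=-1$, $V_n(t,1)=4$. For $t\in T_J$, $V_n(t,X_n)=A_J(K)$.

The last claim follows from the first. For $n=0$ everything is clear. Assume (A) for $n$.

If $t\in\partial T_J$, then $\tau_J(t)\in\{0,1\}$ and $v_{\delta_{n+1}}(\tau_J(t),\cdot)=\ell_0$. If $s\in\partial X_n$, then $\sigma_n(s)\in\{0,1\}$ and $v_{\delta_{n+1}}(\cdot,\sigma_n(s))=\ell_0(\sigma_n(s))\in\{-1,4\}$. By the first claim for $n$, $V_{n+1}=V_n$ on $\partial R_J$. So $V_{n+1}-V_n$ is Lipschitz on each of the disjoint $R_J$, vanishes on $\partial R_J$, and is $0$ elsewhere. By the remark, $V_{n+1}$ is Lipschitz.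

For $t\in T_J$, the slopes of $V_{n+1}(t,\cdot)$ on $X_n$ are at least $2^{-n}\cdot1\cdot\Delta_n^{-1}\ge16^n\ge1$. Everywhere else the slopes are those of $V_n$. The values at $s=0,1$ are unchanged.

On $R_{Jj}$ the point $(\tau_J(t),\sigma_n(s))$ lies in $T_j^{\delta_{n+1}}\times X^{\delta_{n+1}}$. So Step 3 gives $V_{n+1}=A_JA_j\ell_0\big((\sigma_n(s)-\frac12)/\delta_{n+1}+\frac12\big)=A_{Jj}\ell_0(\sigma_{n+1}(s))$.

**Step 7. Properties of $B_n$.** The purpose is to see that in the $n$-th generation all $t$-dependence of $B_n$ is in the ramps on the $T_J$, and to control $\partial_yB_n$.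

**(B)** For $t\in T_J$, $|J|=n$, we have $B_n(t,y)=c_J(y)+2^{-n}\tau_J(t)\,b(A_J^{-1}y)$ with $c_J$ Lipschitz and $|c_J'|\le14n$. $B_n$ is Lipschitz, is locally constant in $t$ off $\bigcup_{|J|=n}T_J$, and vanishes for $y\notin[0,3]$.

**(C)** $B_{n+1}-B_n$ vanishes for $t\in\partial T_J$, $|J|=n$. For $t\in T_J$ it vanishes for $y\notin A_J([0,3])$.

Claim (C) is immediate: $\beta_\delta(0,\cdot)=0$ and $\beta_\delta(1,\cdot)=b$ give the first part, and the supports of $\beta_\delta(t,\cdot)$ and $b$ in $[0,3]$ give the second.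

For (B) with $n=0$ take $c_\emptyset=0$; local constancy is an empty claim, since $T_\emptyset=[0,1]$. Assume (B) for $n$.

For $t\in T_J$ the two ramp terms cancel and $B_{n+1}(t,y)=c_J(y)+2^{-n}\beta_{\delta_{n+1}}(\tau_J(t),A_J^{-1}y)$. Let $t\in T_{Jj}$. Then $\lambda_i(\tau_J)=1$ for $i<j$, because $\frac19\ge\delta_{n+1}$. Also $\lambda_i(\tau_J)=0$ for $i>j$, and $\lambda_j(\tau_J)=\tau_{Jj}$. Since $2A_J^{-1}y-k_j=A_j^{-1}A_J^{-1}y=A_{Jj}^{-1}y$,
$$B_{n+1}=c_{Jj}(y)+2^{-n-1}\tau_{Jj}(t)\,b(A_{Jj}^{-1}y),\qquad c_{Jj}(y)=c_J(y)+2^{-n}\sum_{i<j}\tfrac12\,b(2A_J^{-1}y-k_i).$$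
There are at most $7$ terms in the sum, so $|c_{Jj}'|\le14n+2^{-n}\cdot7\cdot\frac12\cdot2\cdot2\cdot2^n=14(n+1)$.

By (C) and the remark in Step 5, $B_{n+1}-B_n$ is Lipschitz, hence so is $B_{n+1}$. It vanishes for $y\notin[0,3]$, since $A_J([0,3])\subset[0,3]$.

It remains to prove local constancy at a point $t\notin\bigcup_{|J'|=n+1}T_{J'}$. If $t\in\operatorname{int}T_J$ for some $|J|=n$, it holds because $\beta_\delta$ is locally constant in $t$ off $\bigcup_jT_j^\delta$. If $t\notin\bigcup_{|J|=n}T_J$, then near $t$ we have $B_{n+1}=B_n$, which is locally constant there. If $t\in\partial T_J$, then $B_{n+1}(\cdot,y)$ is constant on a one-sided neighborhood of $t$ inside $T_J$ and on the open one-sided neighborhood outside, if there is one. By continuity at $t$ the two constants agree.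

**Step 8. The limits.** The purpose is to pass to continuous limits and to see that they change only inside $C_n$.

**(D)** $|V_{n+1}-V_n|\le5\cdot2^{-n}$ and $|B_{n+1}-B_n|\le5\cdot2^{-n}$.

On $R_J$ both $V_n$ and $V_{n+1}$ take values in $A_J(K)$, whose length is $5\cdot2^{-n}$. For $B$ use $|\beta_\delta|\le4$ and $|b|\le1$. So $V_n\to V$ and $B_n\to B$ uniformly, $V$ and $B$ are continuous, and $|B|\le1+\sum_n5\cdot2^{-n}=11$. Put
$$w_n(t,s)=B_n(t,V_n(t,s)),\qquad w(t,s)=B(t,V(t,s)).$$
Since $|w_n-w|\le\|B_n-B\|_\infty+|B(t,V_n)-B(t,V)|$ and $B$ is uniformly continuous on $[0,1]\times K$, $w_n\to w$ uniformly.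

**(E)** Off $C_n$ we have $V_{n+1}=V_n$ and $w_{n+1}=w_n$. Since $C_n$ is decreasing, $V=V_n$ and $w=w_n$ off $C_n$.

For $V$ this is the definition. For $w$, take $(t,s)\notin C_n$. If $t\notin\bigcup_{|J|=n}T_J$, then $B_{n+1}(t,\cdot)=B_n(t,\cdot)$. If $t\in T_J$, then $s\notin X_n$. Since $V_n(t,\cdot)$ is strictly increasing with $V_n(t,X_n)=A_J(K)$, we get $V_n(t,s)\notin A_J(K)$. As $A_J(K)\supset A_J([0,3])$, (C) gives $B_{n+1}(t,V_n(t,s))=B_n(t,V_n(t,s))$. In both cases $w_{n+1}=w_n$ at $(t,s)$.

**Step 9. $V(t,\cdot)$ is a homeomorphism.** The purpose is to make (3) injective. By (A), $V_n(t,s')-V_n(t,s)\ge s'-s$ for $s<s'$. Letting $n\to\infty$,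
$$V(t,s')-V(t,s)\ge s'-s\qquad(0\le s<s'\le1),$$
and $V(t,0)=-1$, $V(t,1)=4$. So $V(t,\cdot)$ is a strictly increasing continuous bijection $[0,1]\to K$ and maps $(0,1)$ onto $(-1,4)$.

## Sobolev regularity below the exponent 2

**Step 10. Chain rule.** The purpose is to differentiate $w_n$. Let $P_n(t,s)=(t,V_n(t,s))$, a Lipschitz bijection of $[0,1]^2$ onto $[0,1]\times K$ by (A). If $L$ is a Lipschitz constant of $V_n$, the slope bound gives
$$|s-s'|\le|V_n(t,s)-V_n(t,s')|\le|V_n(t,s)-V_n(t',s')|+L|t-t'| ,$$
so $P_n^{-1}$ is Lipschitz too. Hence the preimage under $P_n$ of the null set where $B_n$ is not differentiable is null. So almost everywhere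
$$\partial_sw_n=(\partial_yB_n)\circ P_n\,\partial_sV_n,\qquad\partial_tw_n=(\partial_tB_n)\circ P_n+(\partial_yB_n)\circ P_n\,\partial_tV_n.\tag{8}$$

**Step 11. $V,w\in W^{1,p}((0,1)^2)$ for all $1\le p<2$.** The purpose is to sum the gradient increments, which live on the small set $C_n$. On $R_J$, $|J|=n$, Step 3 gives
$$|\nabla V_{n+1}|\le2^{-n}\cdot\frac1{\Delta_n}\cdot\frac8{\delta_{n+1}}=\frac{8\cdot2^{-n}}{\Delta_{n+1}},$$
and $|\nabla V_n|=5\cdot2^{-n}/\Delta_n$ is smaller. For $t\in T_J$, (B) and the bounds on $\beta_\delta$ give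
$$|\partial_yB_n|\le14n+2,\quad|\partial_yB_{n+1}|\le14n+16,\quad|\partial_tB_n|\le\frac{2^{-n}}{\Delta_n},\quad|\partial_tB_{n+1}|\le\frac{2^{-n}}{2\Delta_{n+1}} .$$
By (8), $|\nabla w|\le|\partial_tB|+|\partial_yB|\,|\nabla V|$ with the index $n$ or $n+1$ throughout. For index $n+1$ the coefficient of $2^{-n}/\Delta_{n+1}$ is at most $\frac12+8(14n+16)=112n+128.5\le129(n+1)$. For index $n$ it is at most $\delta_{n+1}(1+5(14n+2))$, which is smaller. Thus
$$|\nabla w_n|,\ |\nabla w_{n+1}|\le129(n+1)\,\frac{2^{-n}}{\Delta_{n+1}}\qquad\text{a.e. on }C_n .$$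
By (E), $\nabla(V_{n+1}-V_n)$ and $\nabla(w_{n+1}-w_n)$ vanish on the open complement of $C_n$. Since $16+258(n+1)\le516(n+1)$, $|C_n|=8^n\Delta_n^2$ and $\Delta_{n+1}^{-1}=(n+32)\Delta_n^{-1}$,
$$\|\nabla(V_{n+1}-V_n)\|_p+\|\nabla(w_{n+1}-w_n)\|_p\le516\,(n+1)(n+32)\,8^{n/p}\,2^{-n}\,\Delta_n^{\frac2p-1}.\tag{9}$$
For $p<2$ the exponent $\frac2p-1$ is positive. The ratio of consecutive right sides tends to $\frac12 8^{1/p}\lim_n(n+32)^{-(2/p-1)}=0$, so the series converges. The gradients therefore converge in $L^p$. Together with uniform convergence this gives $V_n\to V$ and $w_n\to w$ in $W^{1,p}((0,1)^2)$.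

Here is where $\delta_n\to0$ is used. With the constant choice $\delta_n=\frac1{32}$ the corresponding bound would be a constant times $(n+1)\,8^{n/p}2^{-n}32^{-n(2/p-1)}=(n+1)\,2^{n(4-7/p)}$, which is summable only for $p<\frac74$.

## The critical entry vanishes

**Step 12. $u=\partial_1(V\partial_2w)-\partial_2(V\partial_1w)=0$ in $\mathcal D'((0,1)^2)$.** The purpose is to carry out the cancellation of (6) rigorously. Let $\varphi\in C_c^\infty((0,1)^2)$ and
$$I_n=-\int\partial_1\varphi\,V_n\,\partial_2w_n+\int\partial_2\varphi\,V_n\,\partial_1w_n,\qquad I=-\int\partial_1\varphi\,V\,\partial_2w+\int\partial_2\varphi\,V\,\partial_1w=\langle u,\varphi\rangle .$$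
Since $V_n\to V$ uniformly and $\nabla w_n\to\nabla w$ in $L^1$, we have $I_n\to I$. We show $I_n\to0$.

First we rewrite $I_n$. Since $V_n$ is Lipschitz, integrating by parts against a smooth $\omega$ gives
$$-\int\partial_1\varphi\,V_n\,\partial_2\omega+\int\partial_2\varphi\,V_n\,\partial_1\omega=\int\varphi\,(\partial_1V_n\,\partial_2\omega-\partial_2V_n\,\partial_1\omega),$$
because the terms $\varphi V_n\partial_1\partial_2\omega$ cancel. Apply this to mollifications of $w_n$, whose gradients converge in $L^1$ on $\operatorname{supp}\varphi$, while $V_n$ and $\nabla V_n$ are bounded. In the limit $\omega$ is replaced by $w_n$. Inserting (8), the $\partial_yB_n$ terms cancel: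
$$I_n=\int\varphi\,(\partial_1V_n\,\partial_2w_n-\partial_2V_n\,\partial_1w_n)=-\int\varphi\,\partial_sV_n\,(\partial_tB_n)\circ P_n .$$

Next we use the structure of $B_n$. By (B), $\partial_tB_n=0$ for $t\notin\bigcup_{|J|=n}T_J$. For $t\in\operatorname{int}T_J$,
$$\partial_tB_n(t,y)=\frac{2^{-n}}{\Delta_n}\,b(A_J^{-1}y),\qquad\text{supported in }A_J([0,3])\subset A_J(K).$$
For fixed $t$ substitute $y=V_n(t,s)$, a piecewise affine increasing bijection with inverse $S_n(t,\cdot)$:
$$I_n=-\sum_{|J|=n}\int_{T_J}\frac{2^{-n}}{\Delta_n}\int_{A_J(K)}b(A_J^{-1}y)\,\varphi\big(t,S_n(t,y)\big)\,dy\,dt .$$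

Now comes the cancellation. For $t\in T_J$ and $y\in A_J(K)$, (A) gives $S_n(t,y)\in X_n$, so $|\varphi(t,S_n(t,y))-\varphi(t,\frac12)|\le\Delta_n\|\partial_2\varphi\|_\infty$. Since $\int_{A_J(K)}b(A_J^{-1}y)\,dy=2^{-n}\int b=0$, we may subtract $\varphi(t,\frac12)$ in the inner integral. As $\int|b(A_J^{-1}y)|\,dy=\frac32\,2^{-n}$ and $|T_J|=\Delta_n$,
$$|I_n|\le8^n\cdot\Delta_n\cdot\frac{2^{-n}}{\Delta_n}\cdot\tfrac32\,2^{-n}\cdot\Delta_n\|\partial_2\varphi\|_\infty=\tfrac32\,2^n\Delta_n\|\partial_2\varphi\|_\infty\le\tfrac32\,16^{-n}\|\partial_2\varphi\|_\infty\to0 .$$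
Hence $I=0$.

## The map $f$ and its adjugate

**Step 13. The homeomorphism.** The purpose is to prove claim 1. Let $\Omega=(0,1)^2\times(-12,12)$ and let $f$ be given by (3) with the $V$ and $w=B(x_1,V(x_1,x_2))$ just constructed. It is continuous on the compact set $\overline\Omega$. It is injective there, since $f_1$ determines $x_1$, then $f_2$ determines $x_2$ by Step 9, then $f_3$ determines $x_3$. A continuous injection of a compact set is a homeomorphism onto its image, so $f$ is a homeomorphism of $\overline\Omega$ onto $f(\overline\Omega)$. By Step 9 and (4),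
$$f(\Omega)=\{y:\ 0<y_1<1,\ -1<y_2<4,\ |y_3-B(y_1,y_2)|<12\},\qquad f_3^{-1}(y)=y_3-B(y_1,y_2).$$
This set is open because $B$ is continuous, and bounded because $|B|\le11$. It is connected, being the image of $(0,1)\times(-1,4)\times(-12,12)$ under the homeomorphism $(y_1,y_2,c)\mapsto(y_1,y_2,c+B(y_1,y_2))$. So $f(\Omega)$ is a bounded domain. By Step 11, $f\in W^{1,p}(\Omega,\mathbb R^3)$ for all $1\le p<2$. With $p=1$ this gives $f\in\dot{BV}(\Omega,\mathbb R^3)$.

**Step 14. The adjugate.** The purpose is to prove claim 2. The computation of (5) applies. For the critical entry $i=3$, $j=1$ and $\varphi\in C_c^\infty(\Omega)$, Fubini writes the pairing as the integral over $x_3$ of the pairing in Step 12 with $\varphi(\cdot,\cdot,x_3)\in C_c^\infty((0,1)^2)$, which is $0$. Therefore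
$$\operatorname{adj}_{\mathcal D}Df=\begin{pmatrix}\partial_2V&0&0\\-\partial_1V&1&0\\0&-\partial_2w&\partial_2V\end{pmatrix}\in L^1(\Omega,\mathbb R^{3\times3})\subset\mathcal M(\Omega,\mathbb R^{3\times3}).$$

## The inverse has infinite variation

**Step 15. Reduction to $D_1B$.** The purpose is to turn local bounded variation of $f^{-1}$ into a bound for $B$ alone. Let $Q=(\frac1{18},\frac{17}{18})\times(-\frac12,\frac72)$ and $W=Q\times(-\frac12,\frac12)$. On $\overline W$ we have $|y_3-B|\le\frac12+11<12$, so $\overline W$ is a compact subset of $f(\Omega)$. Suppose that $f^{-1}\in BV_{\rm loc}(f(\Omega),\mathbb R^3)$. Then $M:=|D_1f_3^{-1}|(W)<\infty$.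

Fix $\chi\in C_c^\infty(-\frac12,\frac12)$ with $0\le\chi\le1$ and $\int\chi\ge\frac12$. For $\zeta\in C_c^\infty(Q)$ test $D_1f_3^{-1}$ with $\zeta(y_1,y_2)\chi(y_3)$. Since $\int\partial_1\zeta\,dy_1=0$, the term $y_3$ of $f_3^{-1}=y_3-B$ contributes nothing, and we get $\big|\int\chi\cdot\iint_QB\,\partial_1\zeta\big|\le M\|\zeta\|_\infty$. So
$$\Big|\iint_QB\,\partial_1\zeta\,dy_1dy_2\Big|\le2M\|\zeta\|_\infty\qquad\text{for all }\zeta\in C_c^\infty(Q).$$
Thus $D_1B$ is a measure on $Q$ with $|D_1B|(Q)\le2M$.

**Step 16. Sums of differences.** The purpose is to bound sums of differences of $B$ over the slots $T_J$. Let $B_\varepsilon$ be standard mollifications of $B$ and let $F=[\frac19,\frac89+\frac1{32}]\times[0,3]$, a compact subset of $Q$. For small $\varepsilon$, $\iint_F|\partial_1B_\varepsilon|\le2M$. Let $n\ge1$ and $T_J=[t_J^-,t_J^+]$ for $|J|=n$. These are disjoint intervals contained in $[\frac19,\frac89+\frac1{32}]$. So $\sum_{|J|=n}|B_\varepsilon(t_J^+,y)-B_\varepsilon(t_J^-,y)|\le\int_{1/9}^{8/9+1/32}|\partial_1B_\varepsilon(t,y)|\,dt$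 for each $y\in[0,3]$. Integrate in $y$ and let $\varepsilon\to0$, using uniform convergence on $F$:
$$\int_0^3\sum_{|J|=n}|B(t_J^+,y)-B(t_J^-,y)|\,dy\le2M\qquad\text{for all }n\ge1.\tag{10}$$

**Step 17. The contradiction.** The purpose is to compute the left side of (10) exactly. At the times $t_J^\pm$ with $|J|=n$ we have $B=B_n$. Indeed $B_{n+1}-B_n$ vanishes there by (C). For $m>n$ the points $t_J^\pm$ lie in no $T_{J'}$ with $|J'|=m$, because each such $T_{J'}$ lies in the interior of one of the disjoint intervals of generation $n$. So $B_{m+1}=B_m$ there. By (B),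
$$B(t_J^+,y)-B(t_J^-,y)=2^{-n}\,b(A_J^{-1}y),$$
which is supported in $[0,3]$ and has $L^1$ norm $2^{-n}\cdot2^{-n}\cdot\frac32$. Hence the left side of (10) equals
$$8^n\cdot2^{-n}\cdot2^{-n}\cdot\tfrac32=\tfrac32\,2^n\to\infty,$$
which contradicts (10). So $f^{-1}\notin BV_{\rm loc}(f(\Omega),\mathbb R^3)$, and in particular $f^{-1}\notin\dot{BV}(f(\Omega),\mathbb R^3)$. This is claim 3. The Theorem is proved and the Conjecture is false. $\blacksquare$
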